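# Odd-distance colorings of planar graphs: chord arrangements, shift graphs, and a bound of 11

## Chords in a disc, with extra vertices on the rim

Draw a circle $\mathcal C$ and finitely many chords of it, with all endpoints distinct. The chords cut the open disc into pieces.

**Definition (cells).** The *cells* of the arrangement are the components of the open disc minus the chords. The graph $B$ has the cells as vertices, two cells being adjacent when they share a boundary segment of positive length.

Each cell is an intersection of the disc with open half-planes, so it is convex, and it lies entirely on one side of every chord. We say that a chord *separates* two cells if they lie on different sides of it. For example, two crossing chords give four cells and $B=C_4$; two disjoint chords give three cells in a row, and $B$ is a path.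

This graph is useful because its distances can be read off the picture.

**Lemma 1.** (a) Adjacent cells are separated by exactly one chord. (b) $d_B(u,v)$ is the number of chords separating $u$ from $v$; in particular $B$ is connected. (c) $B$ is bipartite, so no three cells are pairwise at odd distance in $B$.

*Proof.* (a) Let $u\neq v$ share a segment. Only finitely many points lie on two chords, so we can choose a point $q$ of the segment, inside the open disc, that lies on exactly one chord $\ell$. A small disc around $q$ meets no other chord, and $\ell$ cuts it into two halves, each contained in one cell. Both $u$ and $v$ have $q$ in their closure, so each contains one of the halves, and since $u\ne v$ they contain different ones. So $\ell$ separates them, and no other chord does.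

(b) Along a path in $B$ from $u$ to $v$, each separating chord must be crossed at some step, and by (a) each step crosses exactly one chord. So the length is at least the number of separating chords. Conversely, join a point of $u$ to a point of $v$ by a straight segment, choosing the points so that it avoids the finitely many crossing points of chords. The segment starts and ends off the chords, so it meets each chord at most once, and it meets exactly those chords that have its two ends on different sides, that is, the separating ones. It crosses them one at a time, and at each crossing it passes between two cells that share a segment. This gives a path in $B$ of the required length.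

(c) Fix a cell $u_0$ and color each cell by the parity of the number of chords separating it from $u_0$. By (a) this parity changes along every edge. Of any three cells, two get the same color, and these are at even distance. $\square$

Now we hang extra vertices on $B$.

**Definition (terminals).** Let $I$ be a finite index set. For each $i\in I$ choose a cell $x_i$ and a set $\Lambda_i$ of chords such that for each $\ell\in\Lambda_i$ there is a cell $w_i^{\ell}$ that is separated from $x_i$ by $\ell$ and by no other chord. The sets $\Lambda_i$ are required to be pairwise disjoint. Add to $B$, for every $i\in I$, a new vertex, the *terminal* $i$, adjacent to exactly $x_i$ and the cells $w_i^{\ell}$, $\ell\in\Lambda_i$. Call the result $G$. For a cell $v$ put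
$$e(i,v)=\begin{cases}1 & \text{if no chord of }\Lambda_i\text{ separates }x_i\text{ from }v,\\ 0&\text{otherwise.}\end{cases}$$

For example, take one chord $\ell$, with its two cells $x,w$, and one terminal with $x_i=x$, $\Lambda_i=\{\ell\}$. Then $G$ is a triangle, $e(i,x)=1$ and $e(i,w)=0$. A terminal can create odd cycles, and $e$ measures a parity defect, as follows.

**Lemma 2.** Write $d$ for distance in $G$.

(i) $d(u,v)=d_B(u,v)$ for all cells $u,v$.

(ii) $d(i,v)=d(x_i,v)+e(i,v)$ for every terminal $i$ and cell $v$.

(iii) $d(i,j)=d(x_i,x_j)+e(i,x_j)+e(j,x_i)$ for all terminals $i\ne j$.

*Proof.* (i) Terminals are pairwise non-adjacent, so on a path between two cells each terminal is preceded and followed by cells that are its neighbors. Two neighbors $x_i,w_i^{\ell}$ of $i$ are at $d_B$-distance 1. Two neighbors $w_i^{\ell},w_i^{\ell'}$ with $\ell\ne\ell'$ are separated by exactly $\ell$ and $\ell'$, so they are at $d_B$-distance 2. Hence each passage through a terminal can be replaced by a walk in $B$ that is no longer.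

(ii) We have $d(i,v)=1+\min_{y\in N(i)}d(y,v)$. The cells $x_i$ and $w_i^{\ell}$ lie on the same side of every chord except $\ell$. By (i) and Lemma 1(b), $d(w_i^{\ell},v)$ is $d(x_i,v)-1$ if $\ell$ separates $x_i$ from $v$, and $d(x_i,v)+1$ otherwise. So the minimum is $d(x_i,v)-1$ if some $\ell\in\Lambda_i$ separates $x_i$ from $v$, and $d(x_i,v)$ if none does. This is the claim.

(iii) Let $y\in N(j)$. Either $y=x_j$, or $y$ is separated from $x_j$ by a single chord, which belongs to $\Lambda_j$ and hence not to $\Lambda_i$. In both cases $y$ and $x_j$ are on the same side of every chord of $\Lambda_i$, so $e(i,y)=e(i,x_j)$. Therefore, using (ii) for $i$ and then for $j$,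
$$d(i,j)=1+\min_{y\in N(j)}d(i,y)=e(i,x_j)+1+\min_{y\in N(j)}d(x_i,y)=e(i,x_j)+d(j,x_i)=e(i,x_j)+d(x_j,x_i)+e(j,x_i).\qquad\square$$

So if we can arrange that all $d(x_i,x_j)$ are even, the parity of $d(i,j)$ is the parity of $e(i,x_j)+e(j,x_i)$, and this depends only on which chords separate what. This lets us design the odd-distance relation among terminals.

## Coloring so that odd distance forces different colors

Graphs are finite and simple, and vertices in different components are not at odd distance.

**Definition.** $O(G)$ is the graph on $V(G)$ in which two vertices are adjacent when their distance in $G$ is odd. An *odd-distance coloring* of $G$ is a coloring of $V(G)$ in which any two vertices at odd distance receive different colors, that is, a proper coloring of $O(G)$.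

Thus $k$ vertices pairwise at odd distance form a $k$-clique of $O(G)$. As usual, $\chi$ is the chromatic number and $\omega$ the clique number, and $\chi(O(G))\ge\omega(O(G))$. There is no uniform bound on the number of colors for planar graphs: there exist outerplanar graphs with arbitrarily large sets of vertices pairwise at odd distance. Such sets are an evident reason for needing many colors. Is it the only one? The following question is taken from Jaroslav Nesetril, Patrice Ossona De Mendez, "On Low Tree-Depth Decompositions", arXiv:1412.1581 (2014).

*Is there a function $f:\mathbb N\to\mathbb N$ such that for every positive integer $k$, every planar graph without $k$ vertices pairwise at odd distance has an odd-distance coloring with at most $f(k)$ colors?*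

The answer is no.

**Theorem 1.** For every $n\ge2$ there is a connected planar graph $G_n$ with at most $4n^4$ vertices such that $\omega(O(G_n))\le4$ and $\chi(O(G_n))\ge\log_2 n$. Hence the function $f$ of the question does not exist. For every $k\ge5$, no finite bound is possible for planar graphs without $k$ vertices pairwise at odd distance. There are such graphs on $N$ vertices, with $N$ arbitrarily large, needing at least $\frac14\log_2N-\frac12$ colors.

**Theorem 2.** Every planar graph (more generally, every graph without $K_{3,3}$ minor) with no $3$ vertices pairwise at odd distance has an odd-distance coloring with at most $11$ colors.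

For $k=1$ the statement is vacuous. For $k=2$ the graph has no edge, since the ends of an edge are at distance 1, so one color suffices. With Theorem 2, a bound exists for $k\le3$, and by Theorem 1 none exists for $k\ge5$. The case $k=4$ is not settled in these notes.

Some values by hand:

- If $G$ is connected and bipartite, odd distance means opposite sides, so two colors suffice.
- In $C_5$ the distances are $1$ and $2$, so $O(C_5)=C_5$: no triangle, three colors.
- In $C_7$ the vertices $0,1,4$ are at distances $1,3,3$, so $O(C_7)$ has a triangle.
- In $C_9$ the vertices $0,3,6$ are pairwise at distance 3, so $O(C_9)$ has a triangle too. This example returns in the proof of Theorem 2.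
- $O(K_4)=K_4$, so $\omega(O(G))=4$ occurs for planar $G$.

## One chord per terminal gives only interval graphs

To prove Theorem 1 we want a planar $G$ with $O(G)$ of small clique number and large chromatic number. The cells alone are useless, because $B$ is bipartite. Terminals with $\Lambda_i=\emptyset$ are pendant vertices, and $G$ stays bipartite.

The next thing to try is one chord per terminal. Cut the circle open at a point, so that positions on it are ordered from left to right. Give terminal $i$ a position $p_i$ and let $x_i$ be the cell at the rim there. Draw a chord $\ell_i$ from a point immediately to the right of $p_i$ to a point $r_i$ further right, and let $\Lambda_i=\{\ell_i\}$, with $w_i$ the cell across $\ell_i$ next to $p_i$. To make $d(x_i,x_j)$ even, draw each chord twice: a twin of $\ell_i$ runs beside it, with no $p_k$ between their left ends or between their right ends. Then a chord and its twin separate the same pairs $x_j,x_k$, and the number of separating chords is even. By Lemma 2(iii), $d(i,j)\equiv e(i,x_j)+e(j,x_i)\pmod 2$.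

Let $p_i<p_j$. The chord $\ell_j$ spans an interval to the right of $p_j$, which contains neither $p_i$ nor $p_j$, so $e(j,x_i)=1$. Hence $d(i,j)$ is odd iff $e(i,x_j)=0$, iff $p_j<r_i$. This says exactly that the intervals $[p_i,r_i]$ and $[p_j,r_j]$ meet. So the terminals induce an *interval graph* in $O(G)$, and for those $\chi=\omega$. Indeed, color the intervals greedily by increasing left endpoint. The earlier intervals that meet $[p_j,r_j]$ all contain $p_j$, so they form a clique together with it, there are at most $\omega-1$ of them, and $\omega$ colors suffice.

The attempt fails here: with one chord, the set of $j$ with $e(i,x_j)=0$ is an interval of positions starting at $p_i$ itself. We would like terminal $i$ to see a *remote window* of positions and nothing between. A window is a difference of two intervals, which suggests two chords: $\ell_i^+$ from just right of $p_i$ to $r_i$, and $\ell_i^-$ from just left of $p_i$ to $t_i>r_i$. For $j\neq i$, the first fails to separate $p_i$ from $p_j$ iff $p_j$ is not between $p_i$ and $r_i$. The second fails to separate them iff $p_j$ is between $p_i$ and $t_i$. Both fail iff $p_j\in(r_i,t_i)$. So $e(i,x_j)=1$ exactly on a window that we may place where we like to the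 right of $p_i$.

## Shift graphs, the target

We need a triangle-free graph of large chromatic number in which each vertex sees, in one direction, a window.

**Definition.** Let $V_n=\{(a,b):1\le a<b\le n\}$. The *shift graph* $\mathrm{Sh}_n$ has vertex set $V_n$, with $(a,b)$ and $(a',b')$ adjacent iff $b=a'$ or $b'=a$.

For $n=4$ the edges form the path $(2,4),(1,2),(2,3),(3,4),(1,3)$, and $(1,4)$ is isolated.

**Lemma 3.** $\mathrm{Sh}_n$ is triangle-free, and $\chi(\mathrm{Sh}_n)\ge\log_2n$.

*Proof.* If $(a,b)$ and $(a',b')$ are adjacent with, say, $b=a'$, then $a<b=a'$. So adjacent vertices have distinct first coordinates, and the one with the smaller first coordinate has second coordinate equal to the first coordinate of the other. In a triangle with first coordinates $a_1<a_2<a_3$, the second coordinate of the first vertex would equal both $a_2$ and $a_3$, a contradiction.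

Given a proper coloring with $r$ colors, let $C_a$ be the set of colors used on $\{(a,c):c>a\}$, for $1\le a\le n$ (so $C_n=\emptyset$). If $a<b$, the color of $(a,b)$ lies in $C_a$. It does not lie in $C_b$, because $(a,b)$ is adjacent to every $(b,c)$. So the $n$ sets $C_a$ are distinct subsets of an $r$-set, and $n\le2^r$. $\square$

The neighbors of $(a,b)$ with larger first coordinate are all the vertices with first coordinate $b$. If we place the terminals in blocks, block $a$ containing those with first coordinate $a$, then $(a,b)$ must have its window exactly over block $b$.

## Positions and chords

Fix $n\ge2$ and let $\eta=\frac1{20n}$. Positions are reals in $(0,n+1)$; position $s$ is the point of $\mathcal C$ at angle $2\pi s/(n+2)$. A chord with endpoints at positions $s<t$ separates two other points of the circle with positions in $(0,n+1)$ iff exactly one of them lies in $(s,t)$.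

**Step 1: place the terminals and chords.** For $i=(a,b)\in V_n$ put $p_i=a+\frac b{2n}$. Since $2\le b\le n$,
$$p_i\in\left[a+20\eta,\ a+\tfrac12\right].\tag{1}$$
For $k\ne i$ we have
$$|p_k-p_i|\ge\tfrac1{2n}=10\eta.\tag{2}$$
This is clear if the first coordinates agree. If they differ, (1) gives a gap of at least $\frac12+20\eta$, which is larger than $10\eta$.

For each $i=(a,b)$ take four chords, given by their endpoints:
$$\ell_i^+=\{p_i+\eta,\,r_i\},\qquad \tilde\ell_i^+=\{p_i+2\eta,\,r_i'\},\qquad \ell_i^-=\{p_i-\eta,\,t_i\},\qquad \tilde\ell_i^-=\{p_i-2\eta,\,t_i'\},$$
where
$$r_i,r_i'\in\left(b-\tfrac14,\,b\right),\qquad t_i,t_i'\in\left(b+\tfrac58,\,b+\tfrac34\right),$$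
and all the numbers $r_i,r_i',t_i,t_i'$, over all $i\in V_n$, are distinct. Call $\tilde\ell_i^\pm$ the *twin* of $\ell_i^\pm$. All positions lie in $(0,n+1)$.

**Step 2: check that nothing else happens near $p_i$.** We claim:

*The only chord endpoints in $(p_i-3\eta,p_i+3\eta)$ are $p_i\pm\eta$ and $p_i\pm2\eta$, and no $p_k$ with $k\ne i$ lies there. Moreover no $p_k$ lies in any interval $(b'-\frac14,b')$ or $(b'+\frac58,b'+\frac34)$ with $b'$ an integer.* $\hfill(3)$

Let $i=(a,b)$.

- If $k\ne i$, then by (2) the points $p_k,\ p_k\pm\eta,\ p_k\pm2\eta$ are at distance at least $8\eta$ from $p_i$.
- A point of $(b'-\frac14,b')$ with $b'\le a$ is smaller than $a$, so by (1) its distance from $p_i$ is more than $20\eta$. With $b'\ge a+1$ it is larger than $a+\frac34$, so its distance from $p_i$ is more than $\frac14=5n\eta\ge5\eta$.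
- A point of $(b'+\frac58,b'+\frac34)$ with $b'\ge a$ is larger than $a+\frac58$, so its distance from $p_i$ is more than $\frac18=\frac{5n}2\eta\ge5\eta$, using $n\ge2$. With $b'\le a-1$ it is smaller than $a-\frac14$, so its distance from $p_i$ is more than $\frac14\ge5\eta$.

All these distances exceed $3\eta$, which proves the first sentence of (3). The last two items, applied with $k$ in place of $i$, prove the second. In particular all chord endpoints are distinct, so we do have a chord arrangement as in the opening section, with all $4\binom n2$ chords distinct, and no $p_k$ is a chord endpoint.

**Step 3: check that twins separate the same pairs.** By (3), no $p_k$ lies between $p_i+\eta$ and $p_i+2\eta$, or between $p_i-2\eta$ and $p_i-\eta$, or between $r_i$ and $r_i'$ (both in $(b-\frac14,b)$), or between $t_i$ and $t_i'$. So each $p_k$ lies in the interval spanned by $\ell_i^\pm$ iff it lies in the one spanned by $\tilde\ell_i^\pm$. Hence $\ell_i^\pm$ and $\tilde\ell_i^\pm$ separate the same pairs $p_k,p_l$.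

**Step 4: identify the cells at the rim.** A point $q\in\mathcal C$ that is not a chord endpoint has a neighborhood meeting no chord, so it lies on the boundary of exactly one cell. This cell is on the same side of every chord as $q$, and it does not change as $q$ moves along an arc free of chord endpoints. Let $x_i$ be the cell with $p_i$ on its boundary, and $w_i^\pm$ the cell with $p_i\pm\frac32\eta$ on its boundary. By (3), the only chord endpoint between $p_i$ and $p_i+\frac32\eta$ is $p_i+\eta$, an endpoint of $\ell_i^+$ only. In a small neighborhood of it the disc is cut only by $\ell_i^+$, with $x_i$ on one side and $w_i^+$ on the other. So $x_iw_i^+$ is an edge of $B$, and $\ell_i^+$ is the only chord separating these cells. In the same way, $\ell_i^-$ is the only chord separating $x_i$ from $w_i^-$. Consequently $w_i^+$ and $w_i^-$ are separated by exactly $\ell_i^+$ and $\ell_i^-$, and they are distinct.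

Thus $\Lambda_i=\{\ell_i^+,\ell_i^-\}$ satisfies the requirements in the definition of terminals, and these sets are pairwise disjoint. **The graph $G_n$** is $B$ together with a terminal for each $i\in V_n$, the terminal $i$ being adjacent to exactly $x_i,w_i^+,w_i^-$. The twins belong to no $\Lambda_i$; they serve only to make distances even.

## Planarity by caps, and the size of $G_n$

**Step 5: $G_n$ is planar and connected.** Recall that the geometric dual of a connected plane graph is planar; it has a vertex for each face and an edge across each edge of the plane graph. Merging parallel edges and deleting loops, vertices or edges keeps planarity.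

For each $i$ draw, outside the disc and close to it, an arc (a "cap") joining the circle points at positions $p_i-\frac32\eta$ and $p_i+\frac32\eta$. By (2) the intervals $[p_i-\frac32\eta,p_i+\frac32\eta]$ are pairwise disjoint, so the caps can be drawn pairwise disjoint. The circle, the chords and the caps form a connected plane graph, whose vertices are the chord endpoints, the crossing points and the cap endpoints. Its faces are the cells, one face $R_i$ under each cap, and the unbounded face.

The boundary of $R_i$ consists of the cap, with the unbounded face on the other side, and the circle arc from $p_i-\frac32\eta$ to $p_i+\frac32\eta$. That arc contains the two chord endpoints $p_i\pm\eta$, so it has three parts, and the cells on the other side of them are $w_i^-$, $x_i$, $w_i^+$ in this order. Two different cells share only chord segments. So in the dual, the vertices for the cells induce $B$ (up to parallel edges), and the neighbors of $R_i$ are exactly $x_i,w_i^+,w_i^-$ and the unbounded face. Deleting the vertex of the unbounded face and letting $R_i$ play the role of $i$, we obtain $G_n$. So $G_n$ is planar. It is connected since $B$ is.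

**Step 6: $G_n$ has at most $4n^4$ vertices.** There are $m=4\binom n2\le2n^2$ chords. Insert them one at a time. A chord that crosses the earlier chords in $c$ points is cut into $c+1$ pieces, each of which splits one convex cell into two, so it adds $c+1$ cells. In total there are at most
$$1+m+\binom m2=1+\frac m2+\frac{m^2}2\le1+n^2+2n^4$$
cells. There are $\binom n2\le\frac{n^2}2$ terminals. The sum is at most $1+\frac32n^2+2n^4\le4n^4$, because $n\ge2$ gives $1\le\frac1{16}n^4$ and $\frac32n^2\le\frac38n^4$.

## Parity of the distances between terminals

Lemma 2 applies to $G_n$. Write $d$ for distance in $G_n$.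

**Step 7: $d(x_i,x_j)$ is even.** By Lemma 2(i) and Lemma 1(b) this distance is the number of chords separating $x_i$ from $x_j$, and by Step 4 these are the chords separating $p_i$ from $p_j$. By Step 3, each chord and its twin separate $p_i$ from $p_j$ together or not at all, so the number is even.

**Step 8: compute $e(i,x_j)$.** We claim that for $i=(a,b)$ and $j\ne i$,
$$e(i,x_j)=1\iff\text{the first coordinate of }j\text{ is }b.\tag{4}$$

The chord $\ell_i^+$ spans the interval $(p_i+\eta,r_i)$. This is the right order of endpoints, since
$$p_i+\eta\le a+\tfrac12+\tfrac1{40}<a+\tfrac34\le b-\tfrac14<r_i .$$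
The interval does not contain $p_i$. The chord $\ell_i^-$ spans $(p_i-\eta,t_i)$, which contains $p_i$ because $p_i<r_i<t_i$. So $e(i,x_j)=1$, meaning that neither chord separates $p_i$ from $p_j$, iff
$$p_j\notin(p_i+\eta,r_i)\quad\text{and}\quad p_j\in(p_i-\eta,t_i).$$
By (3), $p_j$ does not lie in $(p_i-\eta,p_i+\eta]$, and $p_j\ne r_i$. So the condition is equivalent to $p_j\in(r_i,t_i)$. Let $a'$ be the first coordinate of $j$.

- If $a'=b$, then $p_j\in(b,b+\frac12]$ by (1), and this is contained in $(r_i,t_i)$.
- If $a'<b$, then $p_j\le b-1+\frac12=b-\frac12<r_i$.
- If $a'>b$, then $p_j>b+1>t_i$.

This proves (4).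

For a check, take $n=3$. The positions are $p_{(1,2)}=\frac43$, $p_{(1,3)}=\frac32$, $p_{(2,3)}=\frac52$. The window $(r,t)$ of $(1,2)$ contains $\frac52$ but not $\frac32$, since $r>\frac74$ and $t>\frac{21}8$. The windows of $(1,3)$ and $(2,3)$ begin beyond $\frac{11}4$ and contain none of these positions. So the only $e$-value equal to $1$ is $e((1,2),x_{(2,3)})$, and $\mathrm{Sh}_3$ has exactly one edge, between $(1,2)$ and $(2,3)$.

**Step 9: the terminals induce $\mathrm{Sh}_n$ in $O(G_n)$.** Let $i=(a,b)$ and $j=(a',b')$ be different. By Lemma 2(iii), Step 7 and (4), $d(i,j)$ is odd iff exactly one of $a'=b$ and $a=b'$ holds. Both cannot hold, since then $a<b=a'<b'=a$. So $d(i,j)$ is odd iff $a'=b$ or $a=b'$, that is, iff $ij\in E(\mathrm{Sh}_n)$.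

**Step 10: the clique number, and the proof of Theorem 1.** By Step 9 and Lemma 3, $\chi(O(G_n))\ge\chi(\mathrm{Sh}_n)\ge\log_2n$. Let $K$ be a clique of $O(G_n)$. It contains at most two cells, by Lemma 2(i) and Lemma 1(c). It contains at most two terminals, because $\mathrm{Sh}_n$ is triangle-free. So $|K|\le4$. Together with Steps 5 and 6 this is the first sentence of Theorem 1.

Let $k\ge5$. No $G_n$ has $k$ vertices pairwise at odd distance, yet $G_n$ needs at least $\log_2n$ colors. Letting $n\to\infty$ we see that no value $f(k)$ can work, so $f$ does not exist. With $N=|V(G_n)|\le4n^4$ we have $\log_2N\le2+4\log_2n$, that is, $\log_2n\ge\frac14\log_2N-\frac12$. Here $N\ge\binom n2$ is arbitrarily large. $\blacksquare$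

## No three vertices pairwise at odd distance: equal distances to the ends of an edge

We turn to Theorem 2. Let $G$ have no $K_{3,3}$ minor and let $O=O(G)$ be triangle-free. Recall that a $K_{3,3}$ minor is given by six pairwise disjoint nonempty connected vertex sets $A_0,A_1,A_2,B_0,B_1,B_2$ with an edge between each $A_s$ and each $B_t$, and that planar graphs have none. Distances within a component do not depend on the other components, and colors can be reused, so we may assume that $G$ is connected. If $G$ is bipartite, two colors suffice, so we also assume that it is not.

Since $O$ is triangle-free, the set $N_O(z)$ of vertices at odd distance from $z$ is independent in $O$, for every vertex $z$. **So it is enough to find 11 vertices such that every vertex of $G$ is at odd distance from at least one of them.** Color each vertex by the first such $z$.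

In a bipartite graph the two ends of an edge $uu'$ would do. In general, the distances $d(v,u)$ and $d(v,u')$ differ by at most one. If they are different, one of them is odd and $v$ is covered. If they are equal, they cannot be odd, since $v,u,u'$ would form a triangle of $O$. So $v$ is missed exactly when the two distances are equal and even. This happens already in $C_5$, for the vertex opposite to the edge. The next lemma says that this is essentially the only way it can happen.

**Lemma 4.** If $uu'\in E(G)$ and $d(v,u)=d(v,u')=r$, then $r=2$. Moreover, $G$ contains a 5-cycle.

*Proof.* **Set up a closed walk.** Since $u\ne u'$, $r\ge1$, and we have just seen that $r$ is even; let $r=2m$, $m\ge1$. A shortest $v$–$u$ path, the edge $uu'$ and a shortest $u'$–$v$ path form a closed walk $c_0,c_1,\dots,c_{4m}$, with indices modulo $4m+1$, such that $c_0=v$, $c_{2m}=u$, $c_{2m+1}=u'$. Let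
$$S_t:\qquad d(c_t,c_{t+2m})=d(c_t,c_{t+2m+1})=2m.$$
$S_0$ is the hypothesis.

**Rotate it.** We show $S_t\Rightarrow S_{t+2m}$. Going backward along the walk from $c_t$ to $c_{t-2m}=c_{t+2m+1}$ takes $2m$ steps, so by $S_t$ this is a shortest path. Its part from $c_{t-1}$ on is shortest too, so $d(c_{t-1},c_{t+2m+1})=2m-1$, which is odd. Also $c_{t+2m}c_{t+2m+1}$ is an edge, and $O$ has no triangle, so $d(c_{t-1},c_{t+2m})$ is even. It differs by at most 1 from $d(c_t,c_{t+2m})=2m$, so it equals $2m$. Put $s=t+2m$. Then $c_{s+2m}=c_{t+4m}=c_{t-1}$ and $c_{s+2m+1}=c_{t+4m+1}=c_t$. We have shown $d(c_s,c_{t-1})=2m$, and $S_t$ gives $d(c_s,c_t)=2m$. This is $S_s$.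

Since $2(2m)+1=4m+1$, $\gcd(2m,4m+1)=1$. So the indices $0,2m,4m,6m,\dots$ run through all residues, and $S_t$ holds for every $t$.

**Exclude $m\ge2$.** By $S_t$, every segment $c_t,c_{t+1},\dots,c_{t+2m}$ is a shortest path, so
$$d(c_t,c_{t+s})=s\qquad(0\le s\le2m,\ \text{all }t).\tag{5}$$
If $m\ge2$, consider $c_0,c_3,c_{2m+2}$. By (5), $d(c_0,c_3)=3$ (as $3\le2m$), $d(c_3,c_{2m+2})=2m-1$, and $d(c_{2m+2},c_{4m+1})=2m-1$, where $c_{4m+1}=c_0$. All three are odd, a contradiction. (For $m=2$ this is the triangle $0,3,6$ of $O(C_9)$.) So $m=1$ and $r=2$. Then (5) with $s=1,2$ shows that $c_0,\dots,c_4$ are distinct, so they form a 5-cycle.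

**Such a configuration exists.** Fix any vertex $v$. If no edge had both ends at the same distance from $v$, the parity of the distance from $v$ would change along every edge, and the connected graph $G$ would be bipartite. So some edge $uu'$ has $d(v,u)=d(v,u')$, and the above gives a 5-cycle. $\square$

## Eleven vertices and a $K_{3,3}$ minor

**Step 11: which vertices does a 5-cycle miss?** Let $C=c_0c_1c_2c_3c_4$ be a 5-cycle, and let
$$U_0=\{v:\ d(v,c_k)\text{ is even for all }k\}.$$
Let $v\in U_0$. The distances from $v$ to consecutive $c_k$ differ by at most 1 and are even, so all five are equal. By Lemma 4, applied to the edge $c_0c_1$, they all equal 2. So $v\notin C$ and $v$ has no neighbor in $C$. For $k=0,1,2$ there is a common neighbor $y_k(v)$ of $v$ and $c_k$, and it is not in $C$ because $v$ has no neighbor there. Put $Y(v)=\{y_0(v),y_1(v),y_2(v)\}$; these vertices need not be distinct.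

**Step 12: add $Y$ of a missed vertex, twice.** If $U_0\ne\emptyset$, pick $w_0\in U_0$ and let $U_1$ be the set of those $v\in U_0$ that are at even distance from all of $Y(w_0)$. If $U_1\ne\emptyset$, pick $w_1\in U_1$ and let $U_2$ be the set of those $v\in U_1$ that are at even distance from all of $Y(w_1)$.

**Step 13: $U_2$ is empty if it is defined.** The aim is to turn a vertex of $U_2$ into a $K_{3,3}$ minor. Suppose $w_2\in U_2$. For $s=0,1,2$ let $A_s=\{w_s\}\cup Y(w_s)$. All three $w_s$ lie in $U_0$, so by Step 11 each $A_s$ is connected, is disjoint from $C$, and has an edge to each of $c_0,c_1,c_2$. We check that the $A_s$ are pairwise disjoint. Let $s<t$.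

- Since $w_t\in U_t\subseteq U_{s+1}$, the vertex $w_t$ is at even distance from every vertex of $Y(w_s)$, so it is adjacent to none of them. But $w_s$ is adjacent to all of them, and there is at least one. Hence $w_t\ne w_s$. Every vertex of $Y(w_t)$ is adjacent to $w_t$, so $Y(w_t)\cap Y(w_s)=\emptyset$.
- All vertices of $Y(w_s)$ and $Y(w_t)$ have a neighbor in $C$, while $w_s$ and $w_t$ have none. Hence $w_t\notin Y(w_s)$ and $w_s\notin Y(w_t)$.

So the sets $A_0,A_1,A_2$ and $\{c_0\},\{c_1\},\{c_2\}$ are pairwise disjoint and connected, with an edge from each of the first three to each of the last three. This is a $K_{3,3}$ minor, a contradiction.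

**Step 14: count colors, and finish Theorem 2.** By Step 13 the process stops with an empty set: $U_0$, $U_1$ or $U_2$ is empty. A vertex at even distance from all of $C\cup Y(w_0)\cup Y(w_1)$ (omitting the sets that are not defined) would lie in the last of these sets, so there is none. Every vertex of $G$ is therefore at odd distance from at least one of at most $5+3+3=11$ vertices $z$, so $V(G)$ is covered by at most 11 sets $N_O(z)$, each independent in $O$. Hence $\chi(O(G))\le11$. $\blacksquare$
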